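# Bounding, dominating and $\kappa$-meager sets at a successor cardinal

## 1. Four cardinals, and the case $2^\kappa=\kappa^+$

Let $\kappa$ be an uncountable regular cardinal. We give $2^\kappa$ and $\kappa^\kappa$ the bounded topology, whose basic open sets are $[\sigma]=\{x:\sigma\subseteq x\}$ for $\sigma\in2^{<\kappa}$ (respectively $\sigma\in\kappa^{<\kappa}$). So $N\subseteq2^\kappa$ is nowhere dense iff every $s\in2^{<\kappa}$ has an extension $t\in2^{<\kappa}$ with $[t]\cap N=\emptyset$. A set is *$\kappa$-meager* if it is a union of at most $\kappa$ nowhere dense sets, and $\mathcal M_\kappa$ is the ideal of $\kappa$-meager subsets of $2^\kappa$. Put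
$$\mathsf{non}(\mathcal M_\kappa)=\min\{|X|:X\subseteq2^\kappa,\ X\notin\mathcal M_\kappa\},\qquad \mathsf{cov}(\mathcal M_\kappa)=\min\{|\mathcal F|:\mathcal F\subseteq\mathcal M_\kappa,\ \textstyle\bigcup\mathcal F=2^\kappa\}.$$
For $f,g\in\kappa^\kappa$ write $f\le^*g$ if $f(\alpha)\le g(\alpha)$ for all but fewer than $\kappa$ many $\alpha$; as $\kappa$ is regular, this means for all $\alpha$ from some point on. Let $\mathfrak b_\kappa$ be the least size of an $F\subseteq\kappa^\kappa$ that no single $g$ bounds (no $g$ has $f\le^*g$ for all $f\in F$), and $\mathfrak d_\kappa$ the least size of a $D\subseteq\kappa^\kappa$ such that every $f\in\kappa^\kappa$ has $f\le^*g$ for some $g\in D$.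

The paper "Cichon's Diagram for uncountable cardinals" by Joerg Brendle, Andrew Brooke-Taylor, Sy-David Friedman and Diana Montoya (arXiv:1611.08140, 2016) asks: if $\kappa=2^{<\kappa}$ is a successor cardinal, is $\mathfrak b_\kappa=\mathsf{non}(\mathcal M_\kappa)$ and $\mathfrak d_\kappa=\mathsf{cov}(\mathcal M_\kappa)$?

We begin where the answer is easy. To compare the two kinds of cardinals we code elements of $2^\kappa$ by elements of $\kappa^\kappa$. If $z\in2^\kappa$ has unboundedly many $1$s, then $z$ is in a unique way a concatenation of blocks $0^{y(j)}1$, $j<\kappa$: if $a_j$ is the position of the $j$-th $1$, the $j$-th block occupies the interval $[\sup_{i<j}(a_i+1),a_j]$. Write $y_z\in\kappa^\kappa$ for this $y$. For example, if $z$ begins with $001101$ then $y_z$ begins with $2,0,1$; if $z$ begins with $\omega$ zeros and then a $1$, then $y_z(0)=\omega$.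

**Lemma 1.1.** Let $H:\kappa^{<\kappa}\to\kappa$. For $\gamma<\kappa$ the set
$$N'_\gamma(H)=\{z: y_z \text{ is defined and } y_z(x)<H(y_z\upharpoonright x)\text{ for all }x\ge\gamma\}$$
is nowhere dense. Hence the set of all $z\in2^\kappa$ such that $y_z$ is undefined, or $y_z(x)<H(y_z\upharpoonright x)$ for all large $x$, is $\kappa$-meager.

*Proof.* Let $s\in2^{<\kappa}$. The sequence $s^\frown1$ is a concatenation of full blocks, coding some $\sigma\in\kappa^{<\kappa}$. Appending blocks "$1$" we may assume $|\sigma|\ge\gamma$. Now append the block $0^{H(\sigma)}1$. If $z$ extends the result and $y_z$ is defined, then $y_z\supseteq\sigma^\frown H(\sigma)$, so $y_z(|\sigma|)=H(y_z\upharpoonright|\sigma|)$ with $|\sigma|\ge\gamma$, and $z\notin N'_\gamma(H)$. The $z$ with $y_z$ undefined have boundedly many $1$s; they form $\bigcup_{\gamma<\kappa}\{z:z(x)=0\text{ for all }x\ge\gamma\}$, a union of $\kappa$ nowhere dense sets. $\square$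

**Proposition 1.2.** $\kappa^+\le\mathfrak b_\kappa\le\mathsf{non}(\mathcal M_\kappa)\le2^\kappa$ and $\kappa^+\le\mathsf{cov}(\mathcal M_\kappa)\le\mathfrak d_\kappa\le2^\kappa$. In particular, if $2^\kappa=\kappa^+$, then all four cardinals equal $\kappa^+$.

*Proof.* Given $f_i$ $(i<\kappa)$, the function $g(x)=\sup_{i<x}f_i(x)$ satisfies $f_i(x)\le g(x)$ for $x>i$; so $\mathfrak b_\kappa\ge\kappa^+$.

The union of $\kappa$ many $\kappa$-meager sets has the form $\bigcup_{i<\kappa}N_i$ with $N_i$ nowhere dense. Build a strictly increasing sequence $s_i\in2^{<\kappa}$ with $[s_{i+1}]\cap N_i=\emptyset$, taking unions at limits (their lengths stay below $\kappa$ by regularity). Then $\bigcup_is_i\in2^\kappa$ is in no $N_i$. So $\mathsf{cov}(\mathcal M_\kappa)\ge\kappa^+$, the whole space is not $\kappa$-meager, and $\mathsf{non}(\mathcal M_\kappa)\le2^\kappa$.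

For $g\in\kappa^\kappa$ apply Lemma 1.1 to $H(\sigma)=g(|\sigma|)+1$: the set $M_g$ of all $z$ such that $y_z$ is undefined or $y_z\le^*g$ is $\kappa$-meager. If $|X|<\mathfrak b_\kappa$, some $g$ bounds all the $y_z$ with $z\in X$, so $X\subseteq M_g$; hence $\mathfrak b_\kappa\le\mathsf{non}(\mathcal M_\kappa)$. If $D$ is dominating, then $2^\kappa=\bigcup_{g\in D}M_g$; hence $\mathsf{cov}(\mathcal M_\kappa)\le\mathfrak d_\kappa$. Finally $\mathfrak d_\kappa\le|\kappa^\kappa|=2^\kappa$. $\square$

So there is nothing to decide if $2^\kappa=\kappa^+$. In general, what remains is $\mathsf{non}(\mathcal M_\kappa)\le\mathfrak b_\kappa$ and $\mathfrak d_\kappa\le\mathsf{cov}(\mathcal M_\kappa)$.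

## 2. The first equality under $\diamondsuit^*_\kappa$

Recall that a *club* is a closed unbounded subset of $\kappa$, that the intersection of fewer than $\kappa$ clubs is a club, and that a set is *stationary* if it meets every club; so if a stationary set is a union of fewer than $\kappa$ sets, one of them is stationary. For $\kappa=\lambda^+$, the principle $\diamondsuit^*_\kappa$ says: there are $L_\delta\subseteq2^\delta$ with $|L_\delta|\le\lambda$ $(\delta<\kappa)$ such that for every $x\in2^\kappa$ the set $\{\delta:x\upharpoonright\delta\in L_\delta\}$ contains a club.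

**Theorem 2.1.** If $\kappa=\lambda^+$ and $\diamondsuit^*_\kappa$ holds, then $\mathfrak b_\kappa=\mathsf{non}(\mathcal M_\kappa)$.

The hypothesis implies $2^{<\kappa}=\kappa$: if $x\in2^\alpha$, $\alpha<\kappa$, extend $x$ by $0$s to an element of $2^\kappa$; some restriction of that to a $\delta>\alpha$ is in $L_\delta$, so $x=u\upharpoonright\alpha$ for some $u\in L_\delta$, and there are only $\kappa$ such pairs $(u,\alpha)$.

Say that $g$ *club-dominates* $f$ if $\{\delta:f(\delta)\le g(\delta)\}$ contains a club. The next lemma, a theorem of Cummings and Shelah, lets us replace "for unboundedly many $\delta$" by "for stationarily many $\delta$".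

**Lemma 2.2.** There is $F\subseteq\kappa^\kappa$ with $|F|=\mathfrak b_\kappa$ such that no $g$ club-dominates all $f\in F$. That is, for every $g$ some $f\in F$ has $\{\delta:f(\delta)>g(\delta)\}$ stationary.

*Proof.* Suppose that every family of size $\le\mathfrak b_\kappa$ is club-dominated by one function. Let $F$ be unbounded with $|F|=\mathfrak b_\kappa$; replacing $f$ by $x\mapsto\sup_{u\le x}f(u)$ we may assume that all $f\in F$ are nondecreasing. Choose a nondecreasing $g_0$ and clubs $C^0_f$ with $f\le g_0$ on $C^0_f$ $(f\in F)$. Given clubs $C^n_f$, choose a nondecreasing $g_{n+1}$ which club-dominates all the functions $x\mapsto\min(C^n_f\setminus(x+1))$, $f\in F$, witnessed by clubs $C^{n+1}_f\subseteq C^n_f$.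

Fix $f\in F$ and $x\ge\min\bigcap_nC^n_f$. The ordinals $\max(C^n_f\cap(x+1))$ exist and do not increase with $n$, so they equal some $\delta$ for all $n\ge n_0$. Let $\eta=\min(C^{n_0}_f\setminus(\delta+1))$. By the choice of $\delta$, $x<\eta$. As $\delta\in C^{n_0+1}_f$, we have $\eta\le g_{n_0+1}(\delta)\le g_{n_0+1}(x)$. As $\eta\in C^{n_0}_f\subseteq C^0_f$,
$$f(x)\le f(\eta)\le g_0(\eta)\le g_0(g_{n_0+1}(x)).$$
So $x\mapsto\sup_ng_0(g_n(x))$ bounds every $f\in F$, a contradiction. $\square$

*Proof of Theorem 2.1.* By Proposition 1.2 we need a non-$\kappa$-meager set of size at most $\mathfrak b_\kappa$. Fix $F$ from Lemma 2.2, a bijection $e:\kappa\to2^{<\kappa}$ and surjections $\pi_\beta:\lambda\to\beta$ $(0<\beta<\kappa)$.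

**The candidates.** For $f\in F$ and $\xi<\lambda$ let $g_{f,\xi}(\delta)=e(\pi_{f(\delta)}(\xi))\in2^{<\kappa}$ (and $=\emptyset$ if $f(\delta)=0$). Define $x=x_{f,\xi}\in2^\kappa$ and a club $D_{f,\xi}=\{\delta_\nu:\nu<\kappa\}$ by $\delta_0=0$, $x\upharpoonright\delta_{\nu+1}=(x\upharpoonright\delta_\nu)^\frown g_{f,\xi}(\delta_\nu)^\frown0$, and unions at limits. There are at most $\mathfrak b_\kappa\cdot\lambda=\mathfrak b_\kappa$ such $x$.

**They are not $\kappa$-meager.** Suppose all $x_{f,\xi}$ lie in $\bigcup_{i<\kappa}N_i$, with $N_i$ nowhere dense. For each $\delta$ there is $S(\delta)\in2^{<\kappa}$ with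
$$[\sigma^\frown S(\delta)]\cap N_i=\emptyset\quad\text{for all }\sigma\in L_\delta,\ i<\delta:\tag{1}$$
there are at most $\lambda$ pairs $(\sigma,i)$; handle them one after another, lengthening $S(\delta)$ each time, and use the regularity of $\kappa$. Pick $f\in F$ with $f(\delta)>e^{-1}(S(\delta))$ for stationarily many $\delta$. For each such $\delta$ some $\xi<\lambda$ has $\pi_{f(\delta)}(\xi)=e^{-1}(S(\delta))$, that is, $g_{f,\xi}(\delta)=S(\delta)$. So for one $\xi$ this holds on a stationary set $E$. Let $x=x_{f,\xi}$, say $x\in N_i$. Choose $\delta\in E\cap D_{f,\xi}$ with $\delta>i$ and $x\upharpoonright\delta\in L_\delta$. Then $x\supseteq(x\upharpoonright\delta)^\frown S(\delta)$, so $x\notin N_i$ by (1), a contradiction. $\square$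

What changes without $\diamondsuit^*_\kappa$? The principle is used in (1): one string $S(\delta)$ has to serve all the nodes of length $\delta$ that matter, and there are only $\lambda$ of these. For all nodes of length $\delta$ at once this fails. Let $\lambda\le\delta<\kappa=2^{<\kappa}$, so that $|2^\delta|=\kappa$, fix an injection $s\mapsto\sigma_s$ of $2^{<\kappa}$ into $2^\delta$, and let $N$ be the set of all points $\sigma_s{}^\frown s^\frown000\dots$. This $N$ is nowhere dense, since a node of length $\ge\delta$ has at most one element of $N$ above it, which can be avoided. But every $S\in2^{<\kappa}$ has $[\sigma_S{}^\frown S]\cap N\ne\emptyset$. So in general a $\kappa$-meager set is described by a function of the *node*, like the $H$ of Lemma 1.1, and not by a function of the *level*.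

## 3. The consistency theorem

The answer to the question is **no**: it is consistent relative to ZFC that both equalities fail, simultaneously, for the successor cardinal $\kappa=\omega_1=2^{<\omega_1}$.

**Theorem 3.1.** Assume CH. Let $\theta\le\chi$ be cardinals, $\theta\ge\omega_2$ regular, $\chi=\chi^{\omega_1}$. There is a $\sigma$-closed, $\omega_2$-c.c. forcing $P$ (so cardinals, cofinalities and CH are preserved) which forces, for $\kappa=\omega_1=2^{<\omega_1}$,
$$\mathfrak b_\kappa=\omega_2,\qquad\mathsf{non}(\mathcal M_\kappa)=\mathsf{cov}(\mathcal M_\kappa)=\theta,\qquad\mathfrak d_\kappa=2^{\omega_1}=\chi.$$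

Over a model of GCH, $(\theta,\chi)=(\omega_3,\omega_4)$ gives $\mathfrak b_\kappa<\mathsf{non}(\mathcal M_\kappa)=\mathsf{cov}(\mathcal M_\kappa)<\mathfrak d_\kappa$. With $(\omega_3,\omega_3)$ only the first equality fails, and with $(\omega_2,\omega_3)$ only the second.

We first add $\chi$ Cohen functions $c_\varepsilon\in\omega_1^{\omega_1}$, then iterate $\theta$ times a forcing which adds $H:\omega_1^{<\omega_1}\to\omega_1$ such that every old $y\in\omega_1^{\omega_1}$ satisfies $y(x)<H(y\upharpoonright x)$ for all large $x$. By Lemma 1.1 the old part of $2^{\omega_1}$ becomes $\kappa$-meager, which pushes $\mathsf{non}(\mathcal M_\kappa)$ up to $\theta$ and $\mathsf{cov}(\mathcal M_\kappa)$ down to $\theta$. The danger is that $H$ yields a function dominating the $c_\varepsilon$. The obvious candidate is $x\mapsto\sup_\sigma H(\sigma)$ over nodes $\sigma$ of length $x$, but for $x\ge\omega$ there are $\omega_1$ such nodes and the supremum may be $\omega_1$. If there were countable $L_x\subseteq\omega_1^x$ such that $\{x:y\upharpoonright x\in L_x\}$ contains a club for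 every $y$, then $g(x)=\sup\{H(\sigma):\sigma\in L_x\}$ would club-dominate all old $y$; this is what $\diamondsuit^*$ would supply. By Theorem 2.1, $\diamondsuit^*_{\omega_1}$ fails in the models of Theorem 3.1 with $\theta>\omega_2$.

What has to be proved is that a function $\dot f$ whose name does not mention the coordinate $\varepsilon$ does not dominate $c_\varepsilon$, although the conditions that decide $\dot f$ constrain $H$, and $H$ is tied to $c_\varepsilon$. That takes Sections 5–9.

## 4. The iteration

Work in $V\models$ CH. "Countable" means at most countable. Let $\mathbb S=\omega_1^{<\omega_1}$; by CH, $|\mathbb S|=\omega_1$. Elements of $\mathbb S$ are called *nodes*; $|\sigma|$ is the length of $\sigma$, and $\sigma\subset y$ means that $\sigma$ is an initial segment of $y$. Let $\mu=\chi+\theta$ (ordinal sum), $O=\chi$, $W=[\chi,\mu)$.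

**Definition 4.1.** We define $P_\alpha$ by recursion on $\alpha\le\mu$. A *nice $P_\beta$-name* $y$ (for an element of $\omega_1^{\omega_1}$) is a sequence of functions $e^y_\gamma:\mathcal A^y_\gamma\to\omega_1$ $(\gamma<\omega_1)$ where $\mathcal A^y_\gamma$ is a maximal antichain of $P_\beta$; it denotes the function with $y(\gamma)=e^y_\gamma(a)$ for the $a\in\mathcal A^y_\gamma\cap G$. Elements $p$ of $P_\alpha$ are functions with countable $\operatorname{dom}p\subseteq\alpha$ and $p(\beta)=(t^p_\beta,F^p_\beta)$ such that

* if $\beta\in O$, then $t^p_\beta$ is a countable partial function from $\omega_1$ to $\omega_1$, and $F^p_\beta=\emptyset$;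
* if $\beta\in W$, then $t^p_\beta$ is a countable partial function from $\mathbb S$ to $\omega_1$, and $F^p_\beta$ is a countable set of nice $P_\beta$-names.

Let $q\le p$ iff $\operatorname{dom}p\subseteq\operatorname{dom}q$ and for $\beta\in\operatorname{dom}p$: $t^p_\beta\subseteq t^q_\beta$, $F^p_\beta\subseteq F^q_\beta$, and for $\beta\in W$, $y\in F^p_\beta$, $\sigma\in\operatorname{dom}t^q_\beta\setminus\operatorname{dom}t^p_\beta$,
$$q\upharpoonright\beta\Vdash_{P_\beta}\ \sigma\subset y\rightarrow y(|\sigma|)<t^q_\beta(\sigma).\tag{2}$$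
The elements of $\operatorname{dom}t^q_\beta\setminus\operatorname{dom}t^p_\beta$ are the *new nodes* of $q$ over $p$ at $\beta$.

So $t_\beta$ is a countable piece of $H_\beta$, and $y\in F_\beta$ is a promise: nodes on $y$ that are added later get values above the next value of $y$. Nothing is promised about nodes already in $\operatorname{dom}t_\beta$. For example, let $\varepsilon\in O$. The conditions $\{(\varepsilon,(\{(\gamma,v)\},\emptyset))\}$, $v<\omega_1$, form a maximal antichain of $P_\chi$ for each $\gamma$; mapping them to $v$ we get a nice $P_\chi$-name for the Cohen function $c_\varepsilon$, the union of the parts $t^p_\varepsilon$, $p\in G$. The condition $\{(\chi,(\emptyset,\{c_\varepsilon\}))\}$ promises $c_\varepsilon(|\sigma|)<H_\chi(\sigma)$ for all nodes $\sigma\subset c_\varepsilon$. Its extension with $t_\varepsilon=\{(0,5)\}$ and $t_\chi=\{(\emptyset,6)\}$ is legal; with $t_\chi=\{(\emptyset,5)\}$ it would not be.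

Whether $q\le p$ holds is decided coordinate by coordinate, and (2) at $\beta$ involves only $q\upharpoonright\beta$. In particular $q\le p$ implies $q\upharpoonright\beta\le p\upharpoonright\beta$. Also, if only the $F$-parts and the domain grow, there are no new nodes and nothing is to be checked.

**Lemma 4.2.** Let $\beta\le\alpha\le\mu$.

1. The relation $\le$ is transitive.
2. If $p\in P_\alpha$, $q\in P_\beta$ and $q\le p\upharpoonright\beta$, then $q\cup p\upharpoonright[\beta,\alpha)$ is below $p$ and below $q$.
3. Maximal antichains of $P_\beta$ are maximal antichains of $P_\alpha$; nice $P_\beta$-names are nice $P_\alpha$-names; if $G$ is $P_\alpha$-generic, then $G_\beta=G\cap P_\beta$ is $P_\beta$-generic; and $p\in P_\alpha$ decides a value of a nice $P_\beta$-name (or forces two such names to be equal) iff $p\upharpoonright\beta$ does.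

*Proof.* (1) Let $r\le q\le p$, $y\in F^p_\beta$ and let $\sigma$ be a new node of $r$ over $p$ at $\beta$. If $\sigma\in\operatorname{dom}t^q_\beta$, then $q\upharpoonright\beta$ forces (2) for $t^q_\beta(\sigma)=t^r_\beta(\sigma)$, and so does $r\upharpoonright\beta\le q\upharpoonright\beta$. Otherwise $\sigma$ is new in $r$ over $q$ and $y\in F^q_\beta$, so $r\upharpoonright\beta$ forces (2).

(2) On $[\beta,\alpha)$ there are no new nodes over $p$, and none at all over $q$.

(3) If $a,a'\in P_\beta$ have a common extension $r$ in $P_\alpha$, then $r\upharpoonright\beta$ is one in $P_\beta$. If $\mathcal A$ is maximal in $P_\beta$ and $p\in P_\alpha$, take $q\le p\upharpoonright\beta,a$ with $a\in\mathcal A$; by (2), $q\cup p\upharpoonright[\beta,\alpha)\le p,a$. So the first two assertions hold. $G_\beta$ meets all maximal antichains of $P_\beta$, and two of its elements have a common extension $r\in G$, hence $r\upharpoonright\beta\in G_\beta$; so it is generic. A nice $P_\beta$-name has the same value under $G$ and $G_\beta$. If $p\upharpoonright\beta$ forces a statement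 of the kind considered, so does $p\le p\upharpoonright\beta$. If $p\upharpoonright\beta$ does not force it, some $q\le p\upharpoonright\beta$ in $P_\beta$ forces its negation, and $q\cup p\upharpoonright[\beta,\alpha)\le p$ does too. $\square$

**Lemma 4.3.** Every decreasing sequence $(p_n)_{n<\omega}$ in $P_\alpha$ has a greatest lower bound $p=\inf_np_n$: take the unions of the domains, of the $t$-parts and of the $F$-parts. So $P_\alpha$ is $\sigma$-closed.

*Proof.* We show $p\upharpoonright\beta\le p_n\upharpoonright\beta$ for all $n$ by induction on $\beta$. Let $y\in F^{p_n}_\beta$ and $\sigma\in\operatorname{dom}t^p_\beta\setminus\operatorname{dom}t^{p_n}_\beta$. Then $\sigma\in\operatorname{dom}t^{p_m}_\beta$ for some $m>n$, so $p_m\upharpoonright\beta$ forces (2), and so does $p\upharpoonright\beta\le p_m\upharpoonright\beta$. If $q\le p_n$ for all $n$, then $q\le p$: each $y\in F^p_\beta$ is in some $F^{p_n}_\beta$, and nodes new over $p$ are new over $p_n$. $\square$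

**Lemma 4.4.** If $p,q\in P_\alpha$ have the same $t$-parts on $\operatorname{dom}p\cap\operatorname{dom}q$, they are compatible. $P_\alpha$ is $\omega_2$-c.c. Hence a nice name involves at most $\omega_1$ conditions, and every name of an element of $\omega_1^{\omega_1}$ is forced equal to a nice name.

*Proof.* The coordinatewise union has no new nodes over $p$ or $q$. Given $\omega_2$ conditions, by CH and the $\Delta$-system lemma $\omega_2$ of them have domains forming a $\Delta$-system with countable root. There are only $\omega_1^\omega=\omega_1$ systems of $t$-parts on the root, so two of the conditions agree there and are compatible. The rest is standard: choose for each $\gamma$ a maximal antichain of conditions deciding the value at $\gamma$. $\square$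

**Lemma 4.5.** Let $\zeta\in W\cap\alpha$ and let $\Sigma\subseteq\mathbb S$ be countable. Every $p\in P_\alpha$ with $\zeta\in\operatorname{dom}p$ has an extension $q$ with $\operatorname{dom}t^q_\zeta=\operatorname{dom}t^p_\zeta\cup\Sigma$. Hence $\{p:\zeta\in\operatorname{dom}p,\ \Sigma\subseteq\operatorname{dom}t^p_\zeta\}$ is open dense. For $\varepsilon\in O\cap\alpha$ and $x<\omega_1$ the conditions with $x\in\operatorname{dom}t^p_\varepsilon$ are dense.

*Proof.* By Lemma 4.3 extend $p\upharpoonright\zeta$ to $q_0\in P_\zeta$ deciding $z\upharpoonright(|\sigma|+1)$ for all $z\in F^p_\zeta$, $\sigma\in\Sigma$; these are countably many values. Give all nodes in $\Sigma\setminus\operatorname{dom}t^p_\zeta$ values above all decided values, keep $F^p_\zeta$, and keep $p\upharpoonright(\zeta,\alpha)$. Then (2) holds for the new nodes at $\zeta$. For density note that $(\zeta,(\emptyset,\emptyset))$ can be added to any condition without $\zeta$ in its domain. The last sentence is clear, as $F$-parts on $O$ are empty. $\square$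

## 5. Conditions that mention only $A$

Fix $A\subseteq\mu$ until the end of Section 9. By recursion let $P_{A,\alpha}$ be the set of all $p\in P_\alpha$ with $\operatorname{dom}p\subseteq A$ such that every $y\in F^p_\beta$ is a *$P_{A,\beta}$-name*, i.e. a nice $P_\beta$-name with all $\mathcal A^y_\gamma\subseteq P_{A,\beta}$. The order is inherited. $P_{A,\alpha}$ is closed under restrictions and under the greatest lower bounds of Lemma 4.3, and $P_{A,\beta}\subseteq P_{A,\alpha}$ for $\beta\le\alpha$. For example, the name of $c_\varepsilon$ in Section 4 is a $P_{A,\chi}$-name iff $\varepsilon\in A$.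

Put $\operatorname{supp}(p)=\operatorname{dom}p\cup\bigcup\{\operatorname{supp}(y):\beta\in\operatorname{dom}p,\ y\in F^p_\beta\}$ and $\operatorname{supp}(y)=\bigcup\{\operatorname{supp}(a):a\in\mathcal A^y_\gamma,\ \gamma<\omega_1\}$. By induction on $\alpha$ and Lemma 4.4, supports have size at most $\omega_1$, and $p\in P_{A,\alpha}$ iff $\operatorname{supp}(p)\subseteq A$. So every nice $P_\mu$-name is a $P_{A,\mu}$-name for some $A$ with $|A|\le\omega_1$.

The next lemma lets us pull lower bounds in $P_\alpha$ back into $P_{A,\alpha}$.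

**Lemma 5.1.** Let $Z_0\subseteq P_{A,\alpha}$ be countable with a lower bound $q\in P_\alpha$. Then there are $s\in P_{A,\alpha}$ and $q'\le q$ with $q'\le s\le z$ for all $z\in Z_0$. In particular, elements of $P_{A,\alpha}$ that are compatible in $P_\alpha$ are compatible in $P_{A,\alpha}$.

*Proof.* The natural $s$ is the union of $Z_0$, but (2) between its members may be known to $q$ only. So we first collect enough of $A$ to see these facts. Put $q_0=q$. Given a countable $Z_n\subseteq P_{A,\alpha}$ with lower bound $q_n$, consider the countably many pairs $(y,\gamma)$ such that, for some $z,z'\in Z_n$ and $\beta\in\operatorname{dom}z\cap\operatorname{dom}z'\cap W$, we have $y\in F^z_\beta$ and $\gamma\le|\sigma|$ for some $\sigma\in\operatorname{dom}t^{z'}_\beta\setminus\operatorname{dom}t^z_\beta$. As $\mathcal A^y_\gamma$ is a maximal antichain of $P_\alpha$, we can extend $q_n$ to $q_{n+1}$ lying below some element of $\mathcal A^y_\gamma\subseteq P_{A,\beta}$ for each such pair. Add these elements to $Z_n$ to get $Z_{n+1}$. Let $q'=\inf_nq_n$ and $Z=\bigcup_nZ_n$;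 then $q'\le z$ for all $z\in Z$. Let $s$ be the coordinatewise union of $Z$; the $t$-parts cohere because they are included in those of $q'$. Clearly $s\in P_{A,\alpha}$.

By induction on $\beta$ we show $s\upharpoonright\beta\le z\upharpoonright\beta$ for all $z\in Z$. Let $y\in F^z_\beta$ and $\sigma\in\operatorname{dom}t^s_\beta\setminus\operatorname{dom}t^z_\beta$. Some $z'\in Z$ has $\sigma\in\operatorname{dom}t^{z'}_\beta$, so by construction there are $a_\gamma\in Z\cap\mathcal A^y_\gamma$ for all $\gamma\le|\sigma|$. By induction $s\upharpoonright\beta\le a_\gamma$. So $s\upharpoonright\beta$ decides $y\upharpoonright(|\sigma|+1)$, and to the same value as $q'$, which is also below all the $a_\gamma$. Since $q'\le z$, $q'\upharpoonright\beta$ forces (2) for $y$, $\sigma$ and $t^{q'}_\beta(\sigma)=t^s_\beta(\sigma)$. Thus (2) is true of the decided value, and $s\upharpoonright\beta$ forces it.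

Finally $q'\le s$: each $y\in F^s_\beta$ is in $F^z_\beta$ for some $z\in Z$, new nodes over $s$ are new over $z$, and $q'\le z$. $\square$

**Definition 5.2.** For $r\in P_{A,\alpha}$ and $p\in P_\alpha$ write $r\lhd p$ ("$r$ is a *reduct* of $p$") if every $r'\le r$ in $P_{A,\alpha}$ is compatible with $p$.

Three facts will be used all the time.

1. *The relation does not depend on $\alpha$.* Let $r\lhd p$ in $P_\alpha$, $\alpha\le\alpha'$, $r'\le r$ in $P_{A,\alpha'}$. Take $q\le r'\upharpoonright\alpha,p$ in $P_\alpha$; then $q\cup r'\upharpoonright[\alpha,\alpha')\le r',p$. For the other direction restrict a common extension to $\alpha$.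
2. *If $r\lhd p$, $r'\le r$ in $P_{A,\alpha}$ and $p\le p'$, then $r'\lhd p'$.* This is immediate.
3. *If $r\lhd p$, then $r\upharpoonright\beta\lhd p\upharpoonright\beta$.* Given $r'\le r\upharpoonright\beta$ in $P_{A,\beta}$, the condition $r'\cup r\upharpoonright[\beta,\alpha)\le r$ is compatible with $p$; restrict a common extension to $\beta$.

**Example 5.3 (Cohen coordinates only).** Let $p\in P_\chi$. Then $p\upharpoonright A\lhd p$, since if $r'\le p\upharpoonright A$ has domain included in $A$, the coordinatewise union of $r'$ and $p$ is a condition. Precisely: $r\lhd p$ iff $t^p_\varepsilon\subseteq t^r_\varepsilon$ for all $\varepsilon\in A\cap\operatorname{dom}p$, where an undefined $t^r_\varepsilon$ is read as $\emptyset$. If this inclusion holds for all such $\varepsilon$, the same union works. If some $(x,v)\in t^p_\varepsilon\setminus t^r_\varepsilon$ with $\varepsilon\in A$, then either $t^r_\varepsilon(x)$ is defined and different from $v$, or we may add $(x,v+1)$ to $r$ at $\varepsilon$; in both cases some $r'\le r$ is incompatible with $p$.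

It follows for $\varepsilon\in O\setminus A$ that no $P_{A,\chi}$-name $\dot f$ is forced by some $p\in P_\chi$ to bound $c_\varepsilon$ from some $\gamma$ on: pick $x^*\ge\gamma$ outside $\operatorname{dom}t^p_\varepsilon$, use Lemma 5.1 to get $r'\le p\upharpoonright A$ in $P_{A,\chi}$ below an element of $\mathcal A^{\dot f}_{x^*}$, so that $r'\Vdash\dot f(x^*)=m$, and take the union of $r'$, $p$ and $(x^*,m+1)$ at $\varepsilon$.

So on $O$ the trace $p\upharpoonright A$ does everything. The sensible first attempt is to use traces in general, perhaps after extending $p$ to decide more.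

**Example 5.4 (one node coordinate: traces fail).** Let $\chi\in A$, $\varepsilon\in O\setminus A$, $y$ the nice $P_\chi$-name of $c_\varepsilon$, and $p=\{(\chi,(\emptyset,\{y\}))\}$. The name $y$ is not available on $A$, so the trace is $r=\{(\chi,(\emptyset,\emptyset))\}$. It is not a reduct: $r'=\{(\chi,(\{(\emptyset,0)\},\emptyset))\}\le r$ is incompatible with $p$, because (2) would demand $y(0)<0$. Deciding more of $y$ does not help. Let $s\in\omega_1^\delta$, $\delta<\omega_1$, and
$$p^*=\{(\varepsilon,(s,\emptyset)),\ (\chi,(t^*,\{y\}))\},\qquad t^*=\{(s\upharpoonright\gamma,\,s(\gamma)+1):\gamma<\delta\}.$$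
Then $p^*\le p$, and its trace $r^*=\{(\chi,(t^*,\emptyset))\}$ contains the nodes $s\upharpoonright\gamma$, $\gamma<\delta$, with harmless values. But $r'=\{(\chi,(t^*\cup\{(s,0)\},\emptyset))\}\le r^*$ is incompatible with $p^*$: the node $s$ is new over $p^*$, $p^*$ forces $s\subset y$, and (2) asks for $y(\delta)<0$. Along a single branch there is always one next node at which an opponent playing on $A$ can strike.

**Example 5.5 (a perfect tree of extensions succeeds).** With $p$ as before, use all $\eta\in2^\omega$ at once:
$$t^+=\{(\sigma,2):\sigma\in2^{<\omega}\},\quad p_\eta=\{(\varepsilon,(\eta,\emptyset)),\ (\chi,(t^+,\{y\}))\},\quad r=\{(\chi,(t^+,\emptyset))\}.$$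
Then $p_\eta\le p$, as $p_\eta\upharpoonright\chi$ forces $y(n)=\eta(n)<2$ for $n<\omega$. We claim $r\lhd p$. Let $r'\le r$ in $P_{A,\chi+1}$. The countably many nodes of length $\ge\omega$ in $\operatorname{dom}t^{r'}_\chi$ extend only countably many elements of $2^\omega$, so some $\eta\in2^\omega$ is extended by none of them. Let $q$ be $r'$ with the coordinate $(\varepsilon,(\eta,\emptyset))$ added (recall $\varepsilon\notin A\supseteq\operatorname{dom}r'$) and with $y$ added to the $F$-part at $\chi$. Then $q\le r'$, as there are no new nodes. For $q\le p_\eta$ let $\sigma\in\operatorname{dom}t^{r'}_\chi\setminus2^{<\omega}$. If $|\sigma|<\omega$, then $\sigma\ne\eta\upharpoonright|\sigma|$; if $|\sigma|\ge\omega$, then $\sigma\not\supseteq\eta$. In both cases $q\upharpoonright\chi\Vdash\sigma\not\subset y$, so (2) holds.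

Moreover $\operatorname{dom}t^q_\varepsilon=\omega$ whatever $\eta$ is. So given a $P_{A,\chi+1}$-name $\dot f$ and $\gamma<\omega_1$, we can choose $x^*\ge\gamma,\omega$ in advance, then $r'\le r$ deciding $\dot f(x^*)=m$, then $\eta$ and $q$, and finally add $(x^*,m+1)$ at $\varepsilon$: the Cohen function escapes.

This is the whole idea: a tree with countably many nodes has $2^\omega$ branches at its limit level, while a condition mentions only countably many nodes. What is missing in general? A promise $y$ may be an arbitrary name. It may be a $P_{A,\zeta}$-name in disguise, so that the tree cannot branch; then $r$ should itself promise $y$. There are countably many promises at countably many coordinates, all to be handled by one tree. And their values are decided by conditions which again contain promises, so the existence of reducts has to be proved by induction.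

## 6. Names that split over $A$

The inductive statement must handle finitely many conditions with one common reduct, over a reduct already given below $\beta$. Say that $p^0,\dots,p^{k-1}\in P_\alpha$ *agree on $A\cap[\beta,\alpha)$* if the sets $\operatorname{dom}p^i\cap A\cap[\beta,\alpha)$ are the same for all $i$ and the $p^i$ have the same $t$-parts at the coordinates in this set.

**Statement $\mathrm R(\alpha)$.** Let $\beta\le\alpha$, $0<k<\omega$, let $p^0,\dots,p^{k-1}\in P_\alpha$ agree on $A\cap[\beta,\alpha)$, and let $r_0\in P_{A,\beta}$ with $r_0\lhd p^i\upharpoonright\beta$ for all $i<k$. Then there is $r\in P_{A,\alpha}$ with $r\upharpoonright\beta\le r_0$ and $r\lhd p^i$ for all $i<k$.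

With $\beta=0$, $k=1$ it says that every $p\in P_\alpha$ has a reduct. We prove $\mathrm R(\alpha)$ for all $\alpha\le\mu$ in Section 8. In the rest of this section we assume $\mathrm R(\alpha')$ for all $\alpha'\le\alpha$.

**Lemma 6.1.** If $r\lhd p$ in $P_\alpha$ and $D$ is dense below $p$, there are $p''\in D$ with $p''\le p$ and $p''\le r$, and $r''\le r$ in $P_{A,\alpha}$, with $r''\lhd p''$.

*Proof.* Take $p_1\le p,r$, then $p''\le p_1$ in $D$, and a reduct $r_2$ of $p''$. A common extension of $p''$ and $r_2$ lies below $r$ and $r_2$. By Lemma 5.1 there is $r''\le r,r_2$ in $P_{A,\alpha}$, and $r''\lhd p''$. $\square$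

**Definition 6.2.** Let $\beta\le\alpha$, let $r\lhd p$ in $P_\beta$, and let $y$ be a nice $P_\beta$-name. We say that $y$ *splits at $(r,p)$ in $P_\beta$* if there are $r'\le r$ in $P_{A,\beta}$, $p^0,p^1\le p$ in $P_\beta$, $\gamma<\omega_1$ and $j_0\ne j_1$ with
$$r'\lhd p^i\quad\text{and}\quad p^i\Vdash y(\gamma)=j_i\qquad(i=0,1).\tag{3}$$
Let now $r\lhd p$ in $P_\alpha$ and $y$ a nice $P_\beta$-name, $\beta\le\alpha$. We say that $y$ is *wild at $(r,p)$* (in $P_\alpha$) if $y$ splits in $P_\alpha$ at every $(r'',p'')$ with $r''\le r$, $p''\le p$, $r''\lhd p''$. We say that $y$ is *tame at $p$* (as a $P_\beta$-name) if $p\upharpoonright\beta\Vdash y=y'$ for some $P_{A,\beta}$-name $y'$.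

Wildness at $(r,p)$ is inherited by all $(r'',p'')$ with $r''\le r$, $p''\le p$, $r''\lhd p''$, and tameness by all $p''\le p$. For example, if $\varepsilon\in A$, the name of $c_\varepsilon$ is tame at every $p$. If $\varepsilon\in O\setminus A$ and $r\lhd p$ in $P_\chi$, then $c_\varepsilon$ is wild at $(r,p)$: given $(r'',p'')$ below it with $r''\lhd p''$, choose $\gamma\notin\operatorname{dom}t^{p''}_\varepsilon$ and let $p^j$ be $p''$ with $(\gamma,j)$ added at $\varepsilon$; by the criterion in Example 5.3, $r''\lhd p^j$ for $j=0,1$.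

The first lemma says that a name which does not split is the same as a name on $A$.

**Lemma 6.3.** Let $\beta\le\alpha$, $r\lhd p$ in $P_\beta$, and suppose $y$ does not split at $(r,p)$ in $P_\beta$. Then there is a $P_{A,\beta}$-name $y'$ such that every $q\le p,r$ in $P_\beta$ forces $y=y'$.

*Proof.* Let $\mathcal D_\gamma$ be the set of $r'\le r$ in $P_{A,\beta}$ such that, for some $j$ and some $p'\le p$, $r'\lhd p'$ and $p'\Vdash y(\gamma)=j$. By Lemma 6.1 it is dense below $r$ in $P_{A,\beta}$, and $j=:j(r')$ is unique since $y$ does not split.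

*Every $q\le p,r'$ with $r'\in\mathcal D_\gamma$ forces $y(\gamma)=j(r')$.* Otherwise some $q_1\le q$ forces $y(\gamma)=j'\ne j(r')$. Let $r_2$ be a reduct of $q_1$. A common extension of $r_2$ and $q_1$ is below $r'$, so Lemma 5.1 gives $r''\le r',r_2$ in $P_{A,\beta}$. If $p'$ witnesses $r'\in\mathcal D_\gamma$, then $r''\lhd p'$ and $r''\lhd q_1$, with $p',q_1\le p$ deciding $y(\gamma)$ differently. So $y$ splits, a contradiction.

The set $\mathcal D_\gamma\cup\{a\in P_{A,\beta}:a\perp r\}$ is dense in $P_{A,\beta}$: an $a$ compatible with $r$ has, by Lemma 5.1, an extension in $P_{A,\beta}$ below $r$, which extends into $\mathcal D_\gamma$. So it includes a maximal antichain $\mathcal A'_\gamma$ of $P_{A,\beta}$. By Lemma 5.1 this is an antichain of $P_\beta$. It is maximal in $P_\beta$: given $q\in P_\beta$ with reduct $r_q$, some $a\in\mathcal A'_\gamma$ has a common extension $r''\in P_{A,\beta}$ with $r_q$, and $r''$ is compatible with $q$. So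
$$e'_\gamma(a)=j(a)\ \text{ for }a\in\mathcal A'_\gamma\cap\mathcal D_\gamma,\qquad e'_\gamma(a)=0\ \text{ for the other }a\in\mathcal A'_\gamma$$
defines a $P_{A,\beta}$-name $y'$. If $q\le p,r$ and $q'\le q$ is below $a\in\mathcal A'_\gamma$, then $a\not\perp r$, so $a\in\mathcal D_\gamma$ and, as $q'\le p,a$, $q'\Vdash y(\gamma)=j(a)=y'(\gamma)$. $\square$

We shall want to put such a $y'$ into an $F$-part at $\zeta$, so it has to be a $P_{A,\zeta}$-name, while we work in $P_\alpha$ with $\alpha>\zeta$. The next lemma makes the descent possible, and it is where $\mathrm R$ is used with two conditions and a base $\beta>0$.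

**Lemma 6.4.** Let $\beta\le\alpha$, $p\in P_\alpha$, $y$ a nice $P_\beta$-name, $y''$ a $P_{A,\alpha}$-name, and $p\Vdash y=y''$. If $r_0\in P_{A,\beta}$ and $r_0\lhd p\upharpoonright\beta$, then $y$ does not split at $(r_0,p\upharpoonright\beta)$ in $P_\beta$.

*Proof.* Suppose $r_1\le r_0$, $q^0,q^1\le p\upharpoonright\beta$, $\gamma$, $j_0\ne j_1$ are as in (3). The conditions $q^i\cup p\upharpoonright[\beta,\alpha)$ agree on $A\cap[\beta,\alpha)$, and $r_1\lhd q^i$. By $\mathrm R(\alpha)$ with base $\beta$ there is $r^*\in P_{A,\alpha}$ with $r^*\lhd q^i\cup p\upharpoonright[\beta,\alpha)$ for $i=0,1$. By Lemma 5.1 some $r'\le r^*$ in $P_{A,\alpha}$ is below some $a\in\mathcal A^{y''}_\gamma$. As $r'$ is compatible with both $q^i\cup p\upharpoonright[\beta,\alpha)\le p$, we get $j_i=e^{y''}_\gamma(a)$ for $i=0,1$, a contradiction. $\square$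

**Lemma 6.5.** If $r\lhd p$ in $P_\alpha$ and $y$ is a nice $P_\beta$-name, $\beta\le\alpha$, then either $y$ is wild at $(r,p)$, or there are $r'\le r$ in $P_{A,\alpha}$ and $p'\le p$ with $r'\lhd p'$ such that $y$ is tame at $p'$.

*Proof.* If $y$ is not wild, there are $r''\le r$, $p''\le p$ with $r''\lhd p''$ such that $y$ does not split at $(r'',p'')$ in $P_\alpha$. By Lemma 6.3 in $P_\alpha$ there is a $P_{A,\alpha}$-name $y''$ forced equal to $y$ by every $q\le p'',r''$. By Lemma 6.1 take $p_1\le p'',r''$ and $r_1\le r''$ with $r_1\lhd p_1$. So $p_1\Vdash y=y''$, and $r_1\upharpoonright\beta\lhd p_1\upharpoonright\beta$. By Lemma 6.4, $y$ does not split at $(r_1\upharpoonright\beta,p_1\upharpoonright\beta)$ in $P_\beta$. By Lemma 6.3 in $P_\beta$ there is a $P_{A,\beta}$-name $y'$ forced equal to $y$ by every $q\le p_1\upharpoonright\beta,r_1\upharpoonright\beta$ in $P_\beta$. By Lemma 6.1 take $p'\le p_1,r_1$ and $r'\le r_1$ with $r'\lhd p'$. Then $p'\upharpoonright\beta\Vdash y=y'$. $\square$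

**Lemma 6.6.** If $r\lhd p$ and $r\lhd q$ in $P_\alpha$ and $y$ is wild at $(r,p)$, there are $r^*\le r$, $p^*\le p$, $q^*\le q$ with $r^*\lhd p^*$ and $r^*\lhd q^*$ such that $p^*,q^*$ decide some $y(\gamma)$ differently.

*Proof.* Take $r_1\le r$, $p^0,p^1\le p$, $\gamma$, $j_0\ne j_1$ from (3). As $r_1\lhd q$, Lemma 6.1 gives $q^*\le q$ deciding $y(\gamma)=j$, say, and $r^*\le r_1$ with $r^*\lhd q^*$. Let $p^*=p^i$ with $j_i\ne j$. $\square$

## 7. The Tree Lemma

The tree of Example 5.5 is now built in general. The sequence $(\alpha_n)$ allows two uses: constant for successor steps and for the Cohen functions, increasing for limits of cofinality $\omega$.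

**Lemma 7.1 (Tree Lemma).** Let $(\alpha_n)_{n<\omega}$ be either constant or strictly increasing, $\alpha_\omega=\sup_n\alpha_n$, and assume $\mathrm R(\alpha')$ for all $\alpha'\le\alpha_n$, $n<\omega$. Let $p^0,\dots,p^{k-1}\in P_{\alpha_\omega}$ agree on $A\cap[\alpha_0,\alpha_\omega)$, and let $r_0\in P_{A,\alpha_0}$ with $r_0\lhd p^i\upharpoonright\alpha_0$ for all $i$. Let $Y^i$ be countable sets of nice $P_{\alpha_\omega}$-names, with $Y^i=\emptyset$ if the sequence is not constant. Then there are $r_\omega\in P_{A,\alpha_\omega}$ with $r_\omega\upharpoonright\alpha_0\le r_0$, conditions $p_{i,\eta}\le p^i$ $(i<k,\ \eta\in2^\omega)$, a limit ordinal $\delta<\omega_1$, $\tau^*<\omega_1$, a countable set $S\subseteq\mathbb S$ of nodes of length $<\delta$, and a countable set $Y'$ of $P_{A,\alpha_\omega}$-names such that: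

(a) For each $r'\le r_\omega$ in $P_{A,\alpha_\omega}$ and $i<k$, for all but countably many $\eta\in2^\omega$, $r'$ and $p_{i,\eta}$ have a common lower bound $q$ with $\operatorname{dom}q=\operatorname{dom}r'\cup\operatorname{dom}p_{i,\eta}$ and $t^q_\varepsilon=t^{p_{i,\eta}}_\varepsilon$ for $\varepsilon\in\operatorname{dom}p_{i,\eta}\setminus A$.

(b) For $y\in Y^i$ each $p_{i,\eta}$ decides $y\upharpoonright\delta$ as some $\sigma_{i,\eta,y}$, with values $<\tau^*$ and with all proper initial segments in $S$. Either $p_{i,\eta}\Vdash y=y'$ for some $y'\in Y'$, or "$y$ is wild at $(i,\eta)$". For each $\sigma\in\omega_1^\delta$ and $y\in Y^i$, at most one $\eta$ satisfies: $y$ is wild at $(i,\eta)$ and $\sigma_{i,\eta,y}=\sigma$.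

(c) For each $\varepsilon$, $\bigcup\{\operatorname{dom}t^{p_{i,\eta}}_\varepsilon:i<k,\ \eta\in2^\omega,\ \varepsilon\in\operatorname{dom}p_{i,\eta}\}$ is countable.

(What "wild at $(i,\eta)$" means is fixed in the proof; only (b) is used outside it.)

*Proof.* **The recursion.** By recursion on $n$ we construct $p_{i,\eta}\in P_{\alpha_n}$ for $(i,\eta)\in I_n=k\times2^n$, $r_n\in P_{A,\alpha_n}$ and $\delta_n<\omega_1$ such that $r_n\lhd p_{i,\eta}$ for all $(i,\eta)\in I_n$, $r_{n+1}\upharpoonright\alpha_n\le r_n$, and
$$p_{i,\eta'}\le p_{i,\eta}\cup p^i\upharpoonright[\alpha_n,\alpha_{n+1})\qquad(\eta\in2^n,\ \eta\subset\eta'\in2^{n+1}).\tag{4}$$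
We start with $p_{i,\emptyset}=p^i\upharpoonright\alpha_0$, the given $r_0$, and $\delta_0=0$.

**Tokens.** These list the promises to be looked after. The tokens of $(i,\rho)$, $\rho\in2^{<\omega}$, are the pairs $(\zeta,y)$ with $\zeta\in A\cap W\cap\operatorname{dom}p_{i,\rho}$ and $y\in F^{p_{i,\rho}}_\zeta$, and the pairs $(\infty,y)$ with $y\in Y^i$ (then the sequence is constant and $y$ is a nice $P_{\alpha_n}$-name for all $n$). Enumerate the tokens of $(i,\rho)$ in type $\le\omega$ once $p_{i,\rho}$ is constructed. At stage $n+1$ the *active* tokens for $(i,\eta')\in I_{n+1}$ are those with number $\le n$ in the enumeration for some $(i,\eta'\upharpoonright l)$, $l\le n$. There are finitely many.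

Stage $n+1$ has six steps. In steps 2–6 we keep a current $r\in P_{A,\alpha_{n+1}}$ which is a reduct of all the finitely many current conditions. Each move extends one or two conditions and shrinks $r$ to a reduct of these; shrinking $r$ keeps it a reduct of the others. Lemmas 6.1, 6.5 and 6.6 are applied in $P_{\alpha_{n+1}}$.

**Step 1 (moving up from $\alpha_n$ to $\alpha_{n+1}$).** The conditions $p_{i,\eta}\cup p^i\upharpoonright[\alpha_n,\alpha_{n+1})$, $(i,\eta)\in I_n$, agree on $A\cap[\alpha_n,\alpha_{n+1})$ because the $p^i$ do. By $\mathrm R(\alpha_{n+1})$ with base $\alpha_n$ there is $r^{(1)}\in P_{A,\alpha_{n+1}}$, $r^{(1)}\upharpoonright\alpha_n\le r_n$, which is a reduct of all of them. If the sequence is constant, take $r^{(1)}=r_n$.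

**Step 2 (doubling, and getting below $r^{(1)}$).** Take two copies of each of these conditions, with indices $\eta^\frown0$ and $\eta^\frown1$. Applying Lemma 6.1 to them one after another, starting with $r=r^{(1)}$, extend each so that it is below $r^{(1)}$.

**Step 3 (classification: decide for each active token whether it can branch).** For each $(i,\eta')\in I_{n+1}$ and each active token $(\zeta,y)$ not previously declared tame at an initial segment of $\eta'$, let $p$ be the current condition at $(i,\eta')$ and apply Lemma 6.5 with $\beta=\zeta$, or $\beta=\alpha_{n+1}$ if $\zeta=\infty$. Either $y$ is wild at the current pair $(r,p)$, or after extending $p$ and shrinking $r$ we have $p\upharpoonright\beta\Vdash y=y'$ for a $P_{A,\beta}$-name $y'$. In the latter case declare the token tame at $\eta'$. If $\zeta=\infty$, put $y'$ into $Y'$. If $\zeta\ne\infty$, we want $r$ to promise $y'$ at $\zeta$. Let $p'$ be $p$ with $y'$ added to $F^p_\zeta$; clearly $p'\le p$.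

We check $r\lhd p'$. Let $r'\le r$ in $P_{A,\alpha_{n+1}}$ and $q\le p,r'$, and let $q'$ be $q$ with $y'$ added to $F^q_\zeta$. Then $q'\le q\le r'$. Also $q'\le p'$: for the new nodes of $q$ over $p$ at $\zeta$, $q\upharpoonright\zeta$ forces (2) for $y\in F^p_\zeta$, and $q\upharpoonright\zeta\Vdash y=y'$.

Let $e''=\{(\zeta,(t^p_\zeta,\{y'\}))\}\in P_{A,\alpha_{n+1}}$. As $p'\le e''$ and $r$ is compatible with $p'$, $r$ and $e''$ are compatible. By Lemma 5.1 replace $r$ by an element of $P_{A,\alpha_{n+1}}$ below $r$ and $e''$, and replace $p$ by $p'$.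

**Step 4 (separation: make wild tokens take different values on different branches).** For $(i,\eta')\ne(i,\eta'')$ in $I_{n+1}$ and each token with number $\le n$ of some $(i,\rho)$, $\rho\subseteq\eta',\eta''$, $|\rho|\le n$, which has been declared tame neither at an initial segment of $\eta'$ nor at one of $\eta''$: the token is active for both, so by step 3 its $y$ is wild at both current pairs (wildness is inherited). Apply Lemma 6.6 to make the two conditions decide some $y(\gamma)$ differently.

**Step 5 (decision: decide initial segments and add the corresponding nodes).** Choose $\delta_{n+1}>\delta_n$ above all $\gamma$ used so far in step 4. For each $(i,\eta')$, consider the conditions which for every active token $(\zeta,y)$ decide $y\upharpoonright\delta_{n+1}$ and, if $\zeta\ne\infty$, have all $y\upharpoonright\gamma$, $\gamma<\delta_{n+1}$, in $\operatorname{dom}t_\zeta$. They are dense below the current condition: first decide the finitely many $y\upharpoonright\delta_{n+1}$ by $\sigma$-closure, then apply Lemma 4.5 finitely often. Apply Lemma 6.1 to this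 dense set.

**Step 6 (alignment: make $r$ know the $t$-parts on $A$).** For each $(i,\eta')$ with current condition $p$, let $e$ be the condition with domain $A\cap\operatorname{dom}p$ and $e(\zeta)=(t^p_\zeta,\emptyset)$. Then $p\le e\in P_{A,\alpha_{n+1}}$, so $r$ and $e$ are compatible, and by Lemma 5.1 we may shrink $r$ below $e$. The conditions $p$ are not changed in this step. The final conditions are the $p_{i,\eta'}$ and the final $r$ is $r_{n+1}$.

**The limit.** For $\eta\in2^\omega$ the conditions $p_{i,\eta\upharpoonright n}\cup p^i\upharpoonright[\alpha_n,\alpha_\omega)$ decrease with $n$, by (4) and Lemma 4.2, starting with $p^i$. Let $p_{i,\eta}\le p^i$ be their greatest lower bound. The $r_n$ decrease, because $r_{n+1}\le r_{n+1}\upharpoonright\alpha_n\le r_n$. Let $r_\omega=\inf_nr_n$; so $r_\omega\in P_{A,\alpha_\omega}$ and $r_\omega\upharpoonright\alpha_0\le r_0$. Let $\delta=\sup_n\delta_n$, a limit ordinal. A token of $(i,\eta\upharpoonright l)$ is *tame at $(i,\eta)$* if it was declared tame at some $\eta\upharpoonright n$, and otherwise *wild at $(i,\eta)$*.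 We say this of $y\in F^{p_{i,\eta}}_\zeta$ or $y\in Y^i$ if it holds for the token $(\zeta,y)$ or $(\infty,y)$.

**(R1)** *$A\cap\operatorname{dom}p_{i,\eta}=\operatorname{dom}r_\omega$, and $p_{i,\eta}$ and $r_\omega$ have the same $t$-parts there.* Every $\zeta<\alpha_\omega$ is below some $\alpha_n$, so the domain, the $t$-parts and the $F$-parts of $p_{i,\eta}$ are the unions of those of the $p_{i,\eta\upharpoonright n}$. By step 2, $p_{i,\eta\upharpoonright(n+1)}\le r^{(1)}\le r_n$; so the domain and $t$-parts of $r_n$ are included in those of $p_{i,\eta\upharpoonright(n+1)}$. By step 6, $A\cap\operatorname{dom}p_{i,\eta\upharpoonright(n+1)}\subseteq\operatorname{dom}r_{n+1}$, and the $t$-parts of $p_{i,\eta\upharpoonright(n+1)}$ on $A$ are included in those of $r_{n+1}$.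

**(R2)** *Let $\zeta\in A\cap W$ and $y\in F^{p_{i,\eta}}_\zeta$. Then $p_{i,\eta}\upharpoonright\zeta$ decides $y\upharpoonright\delta$, all $y\upharpoonright\gamma$ $(\gamma<\delta)$ are in $\operatorname{dom}t^{p_{i,\eta}}_\zeta$, and if $(\zeta,y)$ is tame at $(i,\eta)$, then $p_{i,\eta}\upharpoonright\zeta\Vdash y=y'$ for some $y'\in F^{r_\omega}_\zeta$. Likewise, for $y\in Y^i$, $p_{i,\eta}$ decides $y\upharpoonright\delta$, and if $(\infty,y)$ is tame at $(i,\eta)$, then $p_{i,\eta}\Vdash y=y'$ for some $y'\in Y'$.* Indeed $(\zeta,y)$ is a token of $(i,\eta\upharpoonright l)$ for some $l$, and is active for $(i,\eta\upharpoonright(n+1))$ for all large $n$; so step 5 decides $y\upharpoonright\delta_{n+1}$ and adds the nodes. The statements on tame tokens hold by step 3. The same argument applies to $(\infty,y)$, a token of $(i,\emptyset)$.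

**(R3)** *For each token of $(i,\rho)$, the map sending $\eta$ to the value of $y\upharpoonright\delta$ decided by $p_{i,\eta}$ is injective on $\{\eta\supset\rho:\text{the token is wild at }(i,\eta)\}$.* If $\eta\ne\eta'$ are in this set, take $n\ge|\rho|$, at least the number of the token, with $\eta\upharpoonright(n+1)\ne\eta'\upharpoonright(n+1)$. Step 4 of stage $n+1$ made the two conditions decide some $y(\gamma)$ with $\gamma<\delta_{n+1}\le\delta$ differently.

**Proof of (b) and (c).** Let $S$ be the set of all $\sigma$ with $|\sigma|<\delta$ that some $p_{i,\rho}$, $\rho\in2^{<\omega}$, forces to be an initial segment of some $y\in Y^i$. It is countable, since each pair $(p_{i,\rho},y)$ contributes at most one $\sigma$ of each length. For $y\in Y^i$ let $\sigma_{i,\eta,y}$ be the value from (R2). Each $\sigma_{i,\eta,y}\upharpoonright\gamma$, $\gamma<\delta$, is decided by some $p_{i,\eta\upharpoonright n}$, so it is in $S$. As $\delta$ is a limit, every value of $\sigma_{i,\eta,y}$ is a value of an element of $S$; let $\tau^*<\omega_1$ be above all values of elements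 of $S$. With (R2) and (R3) (for $\rho=\emptyset$) this gives (b). The set $Y'$ is countable. Finally (c) holds, since the sets $\operatorname{dom}t^{p_{i,\eta}}_\varepsilon$ are unions of sets belonging to the countably many conditions $p_{i,\rho}$, $\rho\in2^{<\omega}$, and $p^i$.

**Proof of (a).** Let $r'\le r_\omega$ in $P_{A,\alpha_\omega}$ and fix $i$. There are countably many tokens $(\zeta,y)$, $\zeta\ne\infty$, of the $(i,\rho)$, and countably many $\sigma\in\operatorname{dom}t^{r'}_\zeta$ for each; by (R3), each token of $(i,\rho)$ and each such $\sigma$ of length $\ge\delta$ exclude at most one $\eta\supset\rho$. So for all but countably many $\eta$: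
$$\text{if }\zeta\in A\cap W\text{ and }y\in F^{p_{i,\eta}}_\zeta\text{ is wild at }(i,\eta),\text{ no }\sigma\in\operatorname{dom}t^{r'}_\zeta\text{ of length}\ge\delta\text{ extends the decided }y\upharpoonright\delta.\tag{5}$$
Fix such an $\eta$ and write $p=p_{i,\eta}$. Let $q$ have domain $\operatorname{dom}r'\cup\operatorname{dom}p$, $F^q_\zeta=F^{r'}_\zeta\cup F^p_\zeta$ (undefined sets counting as empty), $t^q_\zeta=t^{r'}_\zeta$ for $\zeta\in\operatorname{dom}r'$, and $t^q_\zeta=t^p_\zeta$ otherwise. If $\zeta\in A\cap\operatorname{dom}p$, then by (R1) $\zeta\in\operatorname{dom}r_\omega\subseteq\operatorname{dom}r'$ and $t^p_\zeta=t^{r_\omega}_\zeta\subseteq t^{r'}_\zeta=t^q_\zeta$. If $\zeta\in\operatorname{dom}p\setminus A$, then $t^q_\zeta=t^p_\zeta$.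

We show $q\upharpoonright\zeta\le r'\upharpoonright\zeta$ and $q\upharpoonright\zeta\le p\upharpoonright\zeta$ by induction on $\zeta$. Over $r'$ there are no new nodes. Over $p$ only coordinates $\zeta\in A\cap W\cap\operatorname{dom}p$ matter. Let $y\in F^p_\zeta$ and let $\sigma\in\operatorname{dom}t^{r'}_\zeta\setminus\operatorname{dom}t^{r_\omega}_\zeta$ be a new node.

If $y$ is tame at $(i,\eta)$, take $y'\in F^{r_\omega}_\zeta$ from (R2). As $r'\le r_\omega$, $r'\upharpoonright\zeta$ forces (2) for $y'$ and $\sigma$. By induction $q\upharpoonright\zeta\le r'\upharpoonright\zeta$ forces it too, and $q\upharpoonright\zeta\le p\upharpoonright\zeta$ forces $y=y'$. So (2) holds for $y$.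

If $y$ is wild at $(i,\eta)$, then $q\upharpoonright\zeta\le p\upharpoonright\zeta$ decides $y\upharpoonright\delta$. If $|\sigma|<\delta$ and $\sigma$ were an initial segment of the decided value, then $\sigma\in\operatorname{dom}t^p_\zeta=\operatorname{dom}t^{r_\omega}_\zeta$ by (R2) and (R1), a contradiction. If $|\sigma|\ge\delta$, then $\sigma$ does not extend the decided value, by (5). So $q\upharpoonright\zeta\Vdash\sigma\not\subset y$, and (2) holds. $\square$

## 8. Reducts exist at every level

**Proposition 8.1.** $\mathrm R(\alpha)$ holds for all $\alpha\le\mu$.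

*Proof.* By induction on $\alpha$. For $\beta=\alpha$ take $r=r_0$; so let $\beta<\alpha$.

**Successor $\alpha=\xi+1$.** First we go up to $\xi$: by $\mathrm R(\xi)$ there is $r_1\in P_{A,\xi}$ with $r_1\upharpoonright\beta\le r_0$ and $r_1\lhd p^i\upharpoonright\xi$ for all $i$. Then we deal with coordinate $\xi$.

*Case $\xi\notin A$.* Take $r=r_1$. If $r'\le r_1$ in $P_{A,\alpha}$, then $r'\in P_{A,\xi}$; take $q\le r',p^i\upharpoonright\xi$ in $P_\xi$ and add $p^i(\xi)$ if it is defined.

*Case $\xi\in A$, $\xi\notin\operatorname{dom}p^i$* (for one $i$, equivalently all $i$). Take $r=r_1$. Given $r'\le r_1$, take $q\le r'\upharpoonright\xi,p^i$ in $P_\xi$ and add $r'(\xi)$ if it is defined.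

*Case $\xi\in A\cap O\cap\operatorname{dom}p^i$.* Let $t$ be the common $t$-part and $r=r_1\cup\{(\xi,(t,\emptyset))\}$. Given $r'\le r$, take $q\le r'\upharpoonright\xi,p^i\upharpoonright\xi$ and add $r'(\xi)$; since $t\subseteq t^{r'}_\xi$, the result is below $p^i$.

*Case $\xi\in A\cap W\cap\operatorname{dom}p^i$.* Let $t$ be the common $t$-part and $F^i=F^{p^i}_\xi$. Apply Lemma 7.1 with $\alpha_n=\xi$ for all $n$, the conditions $p^i\upharpoonright\xi$, the reduct $r_1$, and $Y^i=F^i$. Let
$$t^+=t\cup\{(\sigma,\tau^*):\sigma\in S\setminus\operatorname{dom}t\},\quad r=r_\omega\cup\{(\xi,(t^+,Y'))\}\in P_{A,\alpha},\quad p^+_{i,\eta}=p_{i,\eta}\cup\{(\xi,(t^+,F^i))\}.$$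
Then $p^+_{i,\eta}\le p^i$: if $\sigma\in S$ is a new node and $y\in F^i$, then $|\sigma|<\delta$, and the decided value $y(|\sigma|)$ is $<\tau^*$.

Let $r'\le r$ in $P_{A,\alpha}$ and fix $i$. As $r'\upharpoonright\xi\le r_\omega$ and $F^i$, $\operatorname{dom}t^{r'}_\xi$ are countable, by (a) and (b) of Lemma 7.1 for all but countably many $\eta$ the following hold: $r'\upharpoonright\xi$ and $p_{i,\eta}$ have a common lower bound $q_0\in P_\xi$, and for $y\in F^i$ wild at $(i,\eta)$ no $\sigma\in\operatorname{dom}t^{r'}_\xi$ of length $\ge\delta$ extends $\sigma_{i,\eta,y}$. Since $2^\omega$ is uncountable, we can fix such an $\eta$. Put $q=q_0\cup\{(\xi,(t^{r'}_\xi,F^{r'}_\xi\cup F^i))\}$. Then $q\le r'$, as there are no new nodes at $\xi$. For $q\le p^+_{i,\eta}$ note $t^+\subseteq t^{r'}_\xi$, and let $y\in F^i$, $\sigma\in\operatorname{dom}t^{r'}_\xi\setminus\operatorname{dom}t^+$. If $p_{i,\eta}\Vdash y=y'$ for some $y'\in Y'$, then $q_0$ forces (2) for $y$, because $r'\le r$ gives it for $y'$. If $y$ is wild at $(i,\eta)$, then $q_0\Vdash\sigma\not\subset y$: nodes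 of length $\ge\delta$ in $\operatorname{dom}t^{r'}_\xi$ do not extend $\sigma_{i,\eta,y}$, and all $\sigma_{i,\eta,y}\upharpoonright\gamma$ $(\gamma<\delta)$ are in $S\subseteq\operatorname{dom}t^+$. So $q\le r',p^i$. Hence $r\lhd p^i$, and $r\upharpoonright\beta=r_\omega\upharpoonright\beta\le r_1\upharpoonright\beta\le r_0$.

**Limit $\alpha$ with $\operatorname{cf}\alpha>\omega$.** The domains are countable, so all $p^i$ lie in $P_{\alpha'}$ for some $\alpha'\in[\beta,\alpha)$. The $r\in P_{A,\alpha'}$ given by $\mathrm R(\alpha')$ works, as $\lhd$ does not depend on the ambient $P_\alpha$.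

**Limit $\alpha$ with $\operatorname{cf}\alpha=\omega$.** Apply Lemma 7.1 with $\beta=\alpha_0<\alpha_1<\cdots$, $\sup_n\alpha_n=\alpha$ and $Y^i=\emptyset$. By (a) every $r'\le r_\omega$ in $P_{A,\alpha}$ is compatible with some $p_{i,\eta}\le p^i$, as $2^\omega$ is uncountable. So $r_\omega\lhd p^i$, and $r_\omega\upharpoonright\beta\le r_0$. $\square$

## 9. Cohen functions outside $A$ are not dominated

Now the last paragraph of Example 5.5 works in general.

**Proposition 9.1.** Let $\dot f$ be a $P_{A,\mu}$-name and $\varepsilon\in O\setminus A$. Let $c_\varepsilon=\bigcup\{t^p_\varepsilon:p\in G,\ \varepsilon\in\operatorname{dom}p\}$, which is in $\omega_1^{\omega_1}$ by Lemma 4.5. Then $P_\mu$ forces $c_\varepsilon\not\le^*\dot f$.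

*Proof.* Otherwise some $p$ forces $c_\varepsilon\le^*\dot f$, and after extending $p$ there is $\gamma<\omega_1$ with $p\Vdash c_\varepsilon(x)\le\dot f(x)$ for all $x\ge\gamma$. By Proposition 8.1 let $r_0\in P_{A,\mu}$ be a reduct of $p$. Apply Lemma 7.1 with $k=1$, $p^0=p$, $\alpha_n=\mu$ for all $n$ and $Y^0=\emptyset$, obtaining $r_\omega$ and $p_\eta\le p$ $(\eta\in2^\omega)$. By (c) choose $x^*\ge\gamma$ outside all $\operatorname{dom}t^{p_\eta}_\varepsilon$. By Lemma 5.1 choose $r'\le r_\omega$ in $P_{A,\mu}$ below an element of $\mathcal A^{\dot f}_{x^*}$, so that $r'\Vdash\dot f(x^*)=m$ for some $m<\omega_1$. By (a) there are $\eta$ and $q\le r',p_\eta$ with $\operatorname{dom}q=\operatorname{dom}r'\cup\operatorname{dom}p_\eta$ and, as $\varepsilon\notin A\supseteq\operatorname{dom}r'$, either $\varepsilon\notin\operatorname{dom}q$ or $t^q_\varepsilon=t^{p_\eta}_\varepsilon$. So $x^*$ is not in the domain of the $t$-part of $q$ at $\varepsilon$. Adding $(x^*,m+1)$ to this $t$-part gives a condition below $q\le p$ which forces $c_\varepsilon(x^*)=m+1>m=\dot f(x^*)$,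 a contradiction. $\square$

## 10. The values in the extension

*Proof of Theorem 3.1.* Let $P=P_\mu$, let $G$ be $P$-generic, $\kappa=\omega_1$. By Lemmas 4.3 and 4.4, $P$ is $\sigma$-closed and $\omega_2$-c.c. So cardinals and cofinalities are preserved, no countable sequences of ground-model elements are added, $\mathbb S$ and $2^{<\omega_1}$ are unchanged, and CH holds in $V[G]$.

**Counting names.** This gives the upper bound $2^{\omega_1}\le\chi$. By induction on $\alpha$, $|P_\alpha|\le\chi$: a nice $P_\beta$-name is given by at most $\omega_1$ conditions and countable ordinals, so there are at most $\chi^{\omega_1}=\chi$ of them, and conditions are countable objects built from these and from $|\mu|=\chi$ coordinates. So there are at most $\chi$ nice $P_\mu$-names, and $2^{\omega_1}\le\chi$ in $V[G]$.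

**(i) Small sets appear at an intermediate stage.** We have $\operatorname{cf}\mu=\theta>\omega_1$, also in $V[G]$. A nice $P_\mu$-name of an element of $\omega_1^{\omega_1}$ (or, by coding, of a subset of a ground-model set of size $\omega_1$) involves at most $\omega_1$ conditions with countable domains, so all of them lie in $P_\alpha$ for some $\alpha\in W$. A maximal antichain of $P_\mu$ included in $P_\alpha$ is maximal in $P_\alpha$, so it is a $P_\alpha$-name. Hence any fewer than $\theta$ such objects of $V[G]$ all lie in $V[G_\alpha]$ for some $\alpha\in W$.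

**(ii) $\mathsf{non}(\mathcal M_\kappa)\ge\theta\ge\mathsf{cov}(\mathcal M_\kappa)$.** We show that $V[G_\alpha]\cap2^\kappa$ is $\kappa$-meager in $V[G]$ for $\alpha\in W$. Let $H_\alpha=\bigcup\{t^p_\alpha:p\in G,\ \alpha\in\operatorname{dom}p\}:\mathbb S\to\omega_1$, which is total by Lemma 4.5. Let $y\in V[G_\alpha]\cap\omega_1^{\omega_1}$ have the nice $P_\alpha$-name $\dot y$. Some $p\in G$ has $\dot y\in F^p_\alpha$, since $\dot y$ can be added to $F_\alpha$ of any condition. Let $\gamma<\omega_1$ exceed the lengths of all nodes in $\operatorname{dom}t^p_\alpha$. For $x\ge\gamma$ some $q\le p$ in $G$ has $y\upharpoonright x\in\operatorname{dom}t^q_\alpha\setminus\operatorname{dom}t^p_\alpha$, so $y(x)<H_\alpha(y\upharpoonright x)$ by (2). If $z\in V[G_\alpha]\cap2^\kappa$ and $y_z$ is defined, then $y_z\in V[G_\alpha]$, so $y_z(x)<H_\alpha(y_z\upharpoonright x)$ for all large $x$. By Lemma 1.1 in $V[G]$, $V[G_\alpha]\cap2^\kappa$ is $\kappa$-meager.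

By (i), every $X\subseteq2^\kappa$ with $|X|<\theta$ is included in some $V[G_\alpha]$, $\alpha\in W$; so $\mathsf{non}(\mathcal M_\kappa)\ge\theta$. Also $2^\kappa=\bigcup_{\alpha\in W}(2^\kappa\cap V[G_\alpha])$, so $\mathsf{cov}(\mathcal M_\kappa)\le|W|=\theta$.

**(iii) $\mathsf{non}(\mathcal M_\kappa)\le\theta\le\mathsf{cov}(\mathcal M_\kappa)$.** For this we read off a Cohen-generic element of $2^\kappa$ from $H_\alpha$. Let $\sigma_x\in\omega_1^x$ be constantly $0$, and let $z_\alpha(x)\in\{0,1\}$ be the parity of $H_\alpha(\sigma_x)$, i.e. the parity of $n$ if $H_\alpha(\sigma_x)=\nu+n$ with $\nu$ limit or $0$ and $n<\omega$. We claim that for $\alpha\in W$, $z_\alpha$ has an initial segment in every dense $D\subseteq2^{<\omega_1}$ with $D\in V[G_\alpha]$.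

Let $p\in P_\mu$ and a $P_\alpha$-name $\dot D$ for a dense set be given; we may assume $\alpha\in\operatorname{dom}p$. Choose $\gamma<\omega_1$ above all $x$ with $\sigma_x\in\operatorname{dom}t^p_\alpha$. By Lemma 4.5 with $\Sigma=\{\sigma_x:x<\gamma\}$ we may assume $\{x:\sigma_x\in\operatorname{dom}t^p_\alpha\}=\gamma$, so $p$ decides $z_\alpha\upharpoonright\gamma=v$. Extend $p\upharpoonright\alpha$ in $P_\alpha$ to decide some $u\supseteq v$ with $u\in\dot D$, and to decide $z\upharpoonright|u|$ for all $z\in F^p_\alpha$. Then give each $\sigma_x$, $\gamma\le x<|u|$, a value of parity $u(x)$ above all decided values, and keep the rest of $p$. By the decided values (2) holds, so the result is a condition below $p$, and it forces $u\subset z_\alpha$.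

A $\kappa$-meager set $\bigcup_{i<\kappa}N_i$ is coded by the sequence of dense sets $D_i=\{u\in2^{<\kappa}:[u]\cap N_i=\emptyset\}$; if $z$ has an initial segment in every $D_i$, then $z\notin\bigcup_iN_i$. Such a code is essentially a subset of a ground-model set of size $\omega_1$. By (i), fewer than $\theta$ codes all lie in some $V[G_\alpha]$, $\alpha\in W$, and then $z_\alpha$ is in none of the meager sets coded. Hence $\mathsf{cov}(\mathcal M_\kappa)\ge\theta$. The same argument with one code shows that $\{z_\alpha:\alpha\in W\}$ is not $\kappa$-meager, so $\mathsf{non}(\mathcal M_\kappa)\le\theta$.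

**(iv) $\mathfrak b_\kappa=\omega_2$ and $\mathfrak d_\kappa=2^{\omega_1}=\chi$.** Here Proposition 9.1 enters, for varying $A$. By Proposition 1.2, $\mathfrak b_\kappa\ge\omega_2$. By Section 5, every $f\in V[G]\cap\omega_1^{\omega_1}$ has a $P_{A,\mu}$-name for some $A=A_f\in V$ with $|A|\le\omega_1$. Then $\omega_2\setminus A_f\ne\emptyset$, and for $\varepsilon\in\omega_2\setminus A_f\subseteq O\setminus A_f$ Proposition 9.1 gives $c_\varepsilon\not\le^*f$. So $\{c_\varepsilon:\varepsilon<\omega_2\}$ is unbounded, and $\mathfrak b_\kappa=\omega_2$. If $D\subseteq\omega_1^{\omega_1}$ and $|D|<\chi$, then $|\bigcup_{f\in D}A_f|\le|D|\cdot\omega_1<\chi$, so there is $\varepsilon\in O\setminus\bigcup_{f\in D}A_f$, and $c_\varepsilon\not\le^*f$ for all $f\in D$. So $D$ is not dominating, and $\mathfrak d_\kappa\ge\chi$. As $\mathfrak d_\kappa\le2^{\omega_1}\le\chi$, we get $\mathfrak d_\kappa=2^{\omega_1}=\chi$. $\square$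

With $V\models$ GCH, $\theta=\omega_3$ and $\chi=\omega_4=\omega_4^{\omega_1}$, the extension has
$$\mathfrak b_{\omega_1}=\omega_2<\mathsf{non}(\mathcal M_{\omega_1})=\mathsf{cov}(\mathcal M_{\omega_1})=\omega_3<\mathfrak d_{\omega_1}=\omega_4,\qquad\omega_1=2^{<\omega_1}.$$
So for the successor cardinal $\kappa=\omega_1=2^{<\omega_1}$ both $\mathfrak b_\kappa=\mathsf{non}(\mathcal M_\kappa)$ and $\mathfrak d_\kappa=\mathsf{cov}(\mathcal M_\kappa)$ fail there, and neither equality is provable in ZFC for all successor cardinals $\kappa=2^{<\kappa}$.
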